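# Invariant locally flat surfaces in the 4-ball and free periods of knots

Throughout, $p\ge 2$ and $q$ are coprime integers, $\zeta=e^{2\pi i/p}$, and "unit" means unit of $\mathbb Z/p$. (For $p=1$ nothing needs proof: $H_1(S^3)=0$, and every knot bounds an orientable surface in $B^4$.) Surfaces are compact unless an end is mentioned.

## 1. Freely periodic knots, simple classes, invariant surfaces

**Definition (free period).** A knot $K\subset S^3$ is *freely $(p,q)$-periodic* if there is a free $\mathbb Z/p$-action on $S^3$ with quotient $L(p,q)$ that leaves $K$ invariant. With $S^3\subset\mathbb C^2$ the unit sphere, the symmetry is conjugate to $(z,w)\mapsto(\zeta z,\zeta^q w)$. We write $\pi:S^3\to L(p,q)$ for the quotient map.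

**Definition (simple class).** A class in $H_1(L(p,q);\mathbb Z)\cong\mathbb Z/p$ is *simple* if it is represented by the core circle, with either orientation, of one of the two solid tori of the genus one Heegaard splitting of $L(p,q)$.

**Example 1.1 (which classes are simple).** Write the torus $\{|z|=|w|\}$ as $\mathbb R^2/\mathbb Z^2$ with coordinates $(u,v)$, the arguments of $z,w$ divided by $2\pi$. The symmetry translates by $\ell=(1,q)/p$, so the quotient torus is $\mathbb R^2/\Gamma$ with $\Gamma=\mathbb Z^2+\mathbb Z\ell$. As $(1,0)=p\ell-q(0,1)$, the vectors $\ell$ and $(0,1)$ form a basis of $\Gamma$. The two solid tori are the quotients of $\{|w|\le|z|\}$ and $\{|z|\le|w|\}$. In the first, $w$ is the disc coordinate, so its meridian is $(0,1)$; the meridian of the second is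
$$(1,0)=p\ell-q(0,1).$$
Hence $H_1(L(p,q))=\Gamma/\mathbb Z^2=\mathbb Z/p$, generated by $\ell$. Going once around the core $\{w=0\}$ means that $u$ grows by $1/p$, so this core is homologous to $\ell$ and has class $1$. Going once around $\{z=0\}$ means that $v$ grows by $1/p$. If $qq^*\equiv1$ mod $p$, then $q^*\ell$ has $v$-coordinate $\equiv 1/p$ mod $\mathbb Z$, so this core has class $q^*$. **The simple classes are $\pm1$ and $\pm q^*$.**

**Example 1.2 (torus knots).** Let $\gcd(m,n)=1$ and let $K_{n,m}$ be the torus knot parametrized by $\tfrac1{\sqrt2}(e^{2\pi i nt},e^{2\pi i mt})$. It is the image of the line $\mathbb R(n,m)$ in $\mathbb R^2/\mathbb Z^2$, and $\mathbb R(n,m)+\mathbb Z^2=\{(u,v):mu-nv\in\mathbb Z\}$. So $K_{n,m}$ is invariant if and only if $(m-nq)/p\in\mathbb Z$, that is, $m\equiv qn$ mod $p$. Then $K_{n,m}\to\pi(K_{n,m})$ is a $p$-fold cover, so the quotient curve is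
$$\tfrac1p(n,m)=n\ell+\big(0,\tfrac{m-qn}p\big),$$
of class $n$. For the trefoil $K_{2,3}$ with $p=5$, $q=4$ we have $3\equiv4\cdot2$ mod $5$, so the trefoil is freely $(5,4)$-periodic, with class $2$. The simple classes of $L(5,4)$ are $\pm1$ and $\pm4^*=\pm4=\mp1$. So $\pi(K_{2,3})$ is **not** simple.

**Definition (locally linear).** An action of a finite group on a manifold is *locally linear* if each point has a neighborhood, invariant under its stabilizer, that is equivariantly homeomorphic to a linear representation of the stabilizer (to a half-space at the boundary). Linear actions on $B^4$ and their conjugates by homeomorphisms are examples.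

**Definition (locally flat).** A surface $S$ in a 4-manifold is *locally flat* at an interior point $y$ if $y$ has an open neighborhood $U$ with $(U,U\cap S)\cong(\mathbb R^4,\mathbb R^2)$; at boundary points half-spaces are used.

**Example 1.3.** The cone $S\subset B^4$ on the trefoil $K$ is not locally flat at $0$. Suppose it were. Choose a flat chart $U$ inside $B^4$ and a small ball $B_r\subset U$ about $0$. The inclusion $B_r\smallsetminus S\to B^4\smallsetminus S$ induces an isomorphism on $\pi_1$, both groups being the trefoil group. It factors through $\pi_1(U\smallsetminus S)\cong\mathbb Z$. So the trefoil group would be cyclic, and it is not.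

**Definition (equivariant boundary).** A freely $(p,q)$-periodic knot $K$ is an *equivariant boundary* if there are a smooth order $p$ extension $\rho:B^4\to B^4$ of the symmetry and an orientable surface $S$, properly smoothly embedded in $B^4$, with $\rho(S)=S$ and $\partial S=K$. It is a *topological equivariant boundary* if there are an order $p$ homeomorphism $\rho$ of $B^4$ that extends the symmetry and generates a locally linear action, and an orientable, properly embedded, locally flat surface $S\subset B^4$ with $\rho(S)=S$ and $\partial S=K$.

**Example 1.4.** The unknot $\{w=0\}\cap S^3$ is invariant under $(\zeta z,\zeta^qw)$ and bounds the invariant flat disc $\{w=0\}\cap B^4$. It is an equivariant boundary, and its class is $1$.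

## 2. The smooth theorem and its locally flat version

Boyle and Musyt ("Equivariant cobordisms between freely-periodic knots", arXiv:2111.10678) prove, in the smooth category: *a freely $(p,q)$-periodic knot $K$ is an equivariant boundary if and only if $\pi(K)$ represents a simple homology class.* The question is whether the same holds when "smooth" is replaced by "locally linear" for the action and "locally flat" for the surface. It does.

**Theorem 1.** A freely $(p,q)$-periodic knot $K$ is a topological equivariant boundary if and only if $\pi(K)$ represents a simple class in $H_1(L(p,q);\mathbb Z)$.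

One half is immediate: if $\pi(K)$ is simple, the smooth theorem gives a smooth action and surface, smooth finite actions are locally linear, and smooth surfaces are locally flat. The work is in "only if".

**Small cases.** The preimage of $J=\pi(K)$ in $S^3$ is the connected set $K$. The covering $S^3\to L(p,q)$ corresponds to an isomorphism from $H_1(L(p,q))=\pi_1(L(p,q))$ to the deck group, and the preimage of $J$ is connected only if $[J]$ maps to a generator. So $[J]$ **always generates** $\mathbb Z/p$. If $p\in\{2,3,4,6\}$, the only units are $\pm1$; every generator is simple and Theorem 1 follows from the smooth theorem. For $p=5$ and $q=2$, $q^*=3$, so the simple classes are $\pm1,\pm2$: again all generators. The first cases with content are $L(5,1)$ and $L(5,4)$, where only $\pm1$ are simple. There Theorem 1 says that the trefoil with its $(5,4)$-period bounds no invariant orientable locally flat surface, of any genus, for any locally linear extension of the symmetry.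

## 3. The fixed point and the quotient 4-manifold

The ball enters only through its homology, so we fix the following setting. Let $\Delta$ be a compact topological 4-manifold with $\partial\Delta=S^3$ and $H_*(\Delta;\mathbb Z)=H_*(pt)$ (for example $B^4$). Let $\rho$ be an order $p$ homeomorphism of $\Delta$ that extends the symmetry and generates a locally linear action of $G=\langle\rho\rangle\cong\mathbb Z/p$. Since $H_1(\Delta;\mathbb Z/2)=0$, $\Delta$ is orientable; fix an orientation.

**Lemma 3.1.** There is a point $x\in\operatorname{int}\Delta$ that is the fixed point set of every nontrivial element of $G$.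

*Proof.* Let $Q\le G$ have prime order $r$ and put $F=\mathrm{Fix}(Q)$. By Smith theory $F$ is $\mathbb Z/r$-acyclic, hence nonempty and connected. It misses $\partial\Delta$, where the action is free. By local linearity it is a closed connected manifold of some dimension $d$. If $d=4$, then $F$ is open and closed, so $F=\Delta$, which is impossible; so $d<4$. We show $d=0$.

If $r=2$ and $d>0$, then $H_d(F;\mathbb Z/2)\neq0$ contradicts acyclicity.

Let $r$ be odd. Nontrivial irreducible real representations of $Q$ are 2-dimensional, so $d\in\{0,2\}$. Suppose $d=2$. Acyclicity with $\mathbb Z/r$ coefficients does not exclude $F=\mathbb{RP}^2$, so we must show that $F$ is orientable. A linear chart $U$ at a point of $F$ is $\mathbb R^2\times\mathbb C$ with $Q$ rotating $\mathbb C$ faithfully and $U\cap F=\mathbb R^2\times0$. Both $U\smallsetminus F$ and $(U\smallsetminus F)/Q$ are homotopy equivalent to circles, and the covering gives an exact sequence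
$$0\to H_1(U\smallsetminus F)\to H_1((U\smallsetminus F)/Q)\to Q\to0,\qquad\text{of the form } 0\to\mathbb Z\xrightarrow{\,r\,}\mathbb Z\to\mathbb Z/r\to0.$$
The two generators of the middle group go to $h,-h\in Q$, with $h\ne-h$ because $r$ is odd. Let $U'\subset U$ be a smaller linear chart, at a point of $F\cap U$. Duality in the oriented manifold $U$ gives
$$H_1(U\smallsetminus F)\cong H_2(U,U\smallsetminus F)\cong H^2_c(U\cap F)\cong\mathbb Z,$$
naturally for $U'\subset U$, and extension by zero $H^2_c(U'\cap F)\to H^2_c(U\cap F)$ is an isomorphism, since both surfaces are planes. So $H_1(U'\smallsetminus F)\to H_1(U\smallsetminus F)$ is an isomorphism; the map on $Q$ is the identity; by the five lemma the middle groups are identified. Hence $U$ and $U'$ have the same pair $\{h,-h\}$. Two linear charts at the same point contain a common smaller one, so the pair depends only on the point, is locally constant, and is constant on the connected $F$. Fix one element $h$ of it. In each chart take the generator of $H_1((U\smallsetminus F)/Q)$ that maps to $h$; $r$ times it comes from a generator of $H_1(U\smallsetminus F)\cong H_c^2(U\cap F)$.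 These generators are compatible with inclusions of charts, and a generator of $H^2_c(U\cap F)$ is an orientation of $U\cap F$. So $F$ is a closed orientable surface and $H_2(F;\mathbb Z/r)\ne0$, a contradiction.

So $F=\{x_Q\}$ is a connected closed $0$-manifold. As $G$ is abelian it preserves $F$, so $G$ fixes $x_Q$; therefore $x_Q=x_{Q'}$ for any two subgroups of prime order. Finally each nontrivial $g\in G$ has a power that generates some $Q$, so $\mathrm{Fix}(g)\subset\{x\}$. $\square$

The symmetry preserves the orientation of $S^3$, so $G$ preserves that of $\Delta$. Put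
$$X=(\Delta\smallsetminus x)/G,$$
an oriented 4-manifold with $\partial X=L:=L(p,q)$ and one end. A linear chart at $x$ provides arbitrarily small closed $G$-neighborhoods $O_s$ ($s>0$ small) equivariantly homeomorphic to round balls in $\mathbb C^2$ with a linear action free off $0$. The action is orthogonal after a change of basis, and the generator in $SO(4)$ splits as a sum of two rotations: an eigenvalue $1$ is excluded, and an eigenvalue $-1$ forces $g^2=1$, so $p=2$ and $g=-1$. So we may take it diagonal and unitary. Put $L_s'=\partial O_s/G$, a lens space.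

**Lemma 3.2.** The inclusions $L\to X$ and $L'_s\to X$ are homology isomorphisms, with coefficients in any $\mathbb Z[G]$-module. In particular $H_1(X;\mathbb Z)\cong\mathbb Z/p$, $H^1(X;\mathbb Z)=0$, and $H^2(X;\mathbb Z)\cong H^2(L;\mathbb Z)\cong\mathbb Z/p$.

*Proof.* Since $H_j(\Delta,\Delta\smallsetminus x)$ is $\mathbb Z$ for $j=4$ and $0$ otherwise, $\Delta\smallsetminus x$ has the homology of $S^3$, and by excision $[\partial O_s]$ generates $H_3$. The compact oriented manifold $\Delta\smallsetminus\operatorname{int}O_s$ has boundary $S^3\sqcup\partial O_s$, so $[S^3]=\pm[\partial O_s]$. Thus $S^3$ and $\partial O_s$ include into $\Delta\smallsetminus x$ as homology isomorphisms. The relative singular chain complexes are acyclic, bounded below, and free over $\mathbb Z[G]$, hence contractible over $\mathbb Z[G]$. Tensoring with, or mapping into, a $\mathbb Z[G]$-module keeps them acyclic. $\square$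

The covering $\Delta\smallsetminus x\to X$ corresponds to a surjection $\pi_1(X)\to G$. It factors through $H_1(X)\cong\mathbb Z/p$, so $H_1(X)\to G$ is an isomorphism. Hence **any isomorphism $\theta:H_1(X)\to\mathbb Z/p$ identifies $G$ with $\mathbb Z/p$** and makes $\Delta\smallsetminus x$ the $\theta$-cover of $X$. Given $\theta$, let $1\in\mathbb Z/p$ act on $S^3$ by $(\zeta^cz,\zeta^dw)$, where $c,d$ are units and $d\equiv qc$, and on $\partial O_s$ by $(\zeta^rz,\zeta^{r'}w)$, where $r,r'$ are units.

**Lemma 3.3.** Let $1\in\mathbb Z/p$ act on $S^3$ by $(\zeta^az,\zeta^bw)$ with $a,b$ units, and let $\kappa:H_1(S^3/(\mathbb Z/p))\to\mathbb Z/p$ be the classifying isomorphism. Then $\kappa$ takes the cores $\{w=0\}/(\mathbb Z/p)$ and $\{z=0\}/(\mathbb Z/p)$ to $\pm a^{-1}$ and $\pm b^{-1}$.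

*Proof.* The arc of angle $2\pi/p$ from $(1,0)$ to $(\zeta,0)$ covers the first core once. The deck transformation $n$ that takes $(1,0)$ to $(\zeta,0)$ satisfies $na\equiv1$. The other core is similar. $\square$

So $J=\pi(K)$ is simple if and only if $\theta[J]\in\{\pm c^{-1},\pm d^{-1}\}$.

**Lemma 3.4.** Let $S\subset\Delta$ be a $\rho$-invariant, properly embedded, connected orientable surface with $\partial S=K$, locally flat except possibly at $x$. Then $x\in S$, and $G$ preserves an orientation of $S$.

*Proof.* An orientation-reversing homeomorphism of a circle has a fixed point. So $\rho|_K$ preserves the orientation of $K$, and hence $\rho$ preserves an orientation of $S$. If $x\notin S$, then $S/G\subset X$ is an oriented surface with boundary $J$, so $[J]=0$ in $H_1(X)$. But $[J]$ generates $H_1(L)\cong H_1(X)\cong\mathbb Z/p$. $\square$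

## 4. Twisted signatures of a cobordism between lens spaces

Let $W$ be a compact connected oriented 4-manifold, $\Theta\in H^1(W;\mathbb Z/p)$, and $\widetilde W\to W$ its $\Theta$-cover. For $\omega^p=1$ let $\mathbb C_\omega$ be the local system on which $1\in\mathbb Z/p$ acts by $\omega$.

**Definition (twisted signature).** $\operatorname{sign}_\omega(W)$ is the signature of the hermitian intersection form on $H_2(W;\mathbb C_\omega)$.

For example $\operatorname{sign}_1$ is the usual signature. For $W=L\times[0,1]$ with $\Theta$ an isomorphism on $H_1$, all $\operatorname{sign}_\omega$ vanish, because $H_2(W;\mathbb C_\omega)$ is a summand of $H_2(S^3\times[0,1];\mathbb C)=0$.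

**Lemma 4.1.** Let $W$ be a compact connected oriented topological 4-manifold, $\Theta\in H^1(W;\mathbb Z/p)$, $\partial W=L_1\sqcup L_2$. Suppose the $\Theta$-cover of $L_i$ is $S^3$, with $1\in\mathbb Z/p$ acting by $(\zeta^{a_i}z,\zeta^{b_i}w)$, $a_i,b_i$ units. If $\operatorname{sign}_\omega(W)$ is the same for all $\omega^p=1$, then for $1\le j\le p-1$
$$\Big|\cot\tfrac{\pi ja_1}p\cot\tfrac{\pi jb_1}p\Big|=\Big|\cot\tfrac{\pi ja_2}p\cot\tfrac{\pi jb_2}p\Big|.\tag{1}$$

*Proof.* **Step 1: reduce to smooth $W$.** If the Kirby–Siebenmann invariant $ks(W)$ is nonzero, replace $W$ by $W\#{*\mathbb{CP}^2}$, where $*\mathbb{CP}^2$ is Freedman's manifold with $ks\neq0$; then $ks=0$. Now for some $n$ the manifold $W\#n(S^2\times S^2)$ has a smooth structure extending the standard one on $\partial W$ (Lashof–Shaneson, Invent. Math. 14 (1971); Freedman–Quinn, §8.6). Summing with a closed simply connected $Z$ replaces $H_2(W;\mathbb C_\omega)$ by $H_2(W;\mathbb C_\omega)\perp H_2(Z;\mathbb C)$, so it adds the same number to every $\operatorname{sign}_\omega$. The hypothesis survives, and the boundary is unchanged.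

**Step 2: close up, to apply the $G$-signature theorem.** Glue two 4-balls with the linear actions to the two boundary spheres of $\widetilde W$. The result is a closed oriented smooth 4-manifold $\widehat W$ with a smooth $\mathbb Z/p$-action. Let $g$ be the action of $1$. For $1\le j\le p-1$, $g^j$ is free on $\widetilde W$ and fixes exactly the two ball centers. In the $G$-signature theorem (Atiyah–Bott, Atiyah–Singer) an isolated fixed point with rotation angles $\alpha,\beta$ contributes $\pm\cot\frac\alpha2\cot\frac\beta2$, the sign depending only on orientation conventions. So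
$$\operatorname{sign}(g^j,\widehat W)=\pm\cot\tfrac{\pi ja_1}p\cot\tfrac{\pi jb_1}p\pm\cot\tfrac{\pi ja_2}p\cot\tfrac{\pi jb_2}p .$$

**Step 3: compute the same number from eigenspaces.** Filling $S^3$'s with balls does not change $H_2$, so $H_2(\widehat W;\mathbb C)=H_2(\widetilde W;\mathbb C)$. This space is the orthogonal sum of the eigenspaces of $g$, which are identified with the $H_2(W;\mathbb C_\omega)$. The twisted form is $\sum_{n}(y\cdot g^ny')\,\omega^{\pm n}$, with the sign for which on an eigenspace each of the $p$ terms equals $y\cdot y'$; so there the forms agree up to the factor $p>0$. Hence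
$$\operatorname{sign}(g^j,\widehat W)=\sum_{\omega^p=1}\omega^{\pm j}\operatorname{sign}_\omega(W)=\operatorname{sign}_1(W)\sum_{\omega^p=1}\omega^{\pm j}=0 .$$
The two cotangent products therefore agree up to sign. $\square$

**Comparing $L$ with $L_s'$.** Apply the lemma to $X_s=X\smallsetminus(\operatorname{int}O_s\smallsetminus x)/G$ with $\theta$. Its boundary is $L\sqcup L'_s$. Its $\theta$-cover $\Delta\smallsetminus\operatorname{int}O_s$ has the homology of $S^3\times[0,1]$, so $H_2(X_s;\mathbb C_\omega)=0$ and all $\operatorname{sign}_\omega(X_s)$ vanish. Hence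
$$\Big|\cot\tfrac{\pi jc}p\cot\tfrac{\pi jd}p\Big|=\Big|\cot\tfrac{\pi jr}p\cot\tfrac{\pi jr'}p\Big|\qquad(1\le j\le p-1).\tag{2}$$

## 5. Cotangent products determine the rotation numbers

**Lemma 5.1.** If units $a,b,c,d$ mod $p$ satisfy
$$\Big|\cot\tfrac{\pi ja}p\cot\tfrac{\pi jb}p\Big|=\Big|\cot\tfrac{\pi jc}p\cot\tfrac{\pi jd}p\Big|\qquad(1\le j\le p-1),\tag{3}$$
then $\{a,b\}=\{c,d\}$ as multisets in $(\mathbb Z/p)^\times/\{\pm1\}$.

For $p=5$ this can be seen by hand: $\cot\frac\pi5\approx1.376$ and $\cot\frac{2\pi}5\approx0.325$, so at $j=1$ the multisets $\{1,1\},\{1,2\},\{2,2\}$ give about $1.894,\ 0.447,\ 0.106$.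

*Proof.* **Step 1: pass to characters.** A function on a finite abelian group is determined by its sums against characters. So it suffices that $\chi(a)+\chi(b)=\chi(c)+\chi(d)$ for every even character $\chi$ of $(\mathbb Z/p)^\times$. For $\chi=1$ this is clear. Let $\chi\ne1$ be even of conductor $f\mid p$, and let $\chi_f$ be the primitive character mod $f$. There are no nontrivial characters mod $1$ or $2$, so $f>2$.

**Step 2: take logarithms at level $f$.** Put $\zeta_f=e^{2\pi i/f}$ and, for units $j$ mod $f$,
$$\varphi(j)=\log\big|\cot\tfrac{\pi j}f\big|=\log|1+\zeta_f^j|-\log|1-\zeta_f^j| ,$$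
which is finite since $\zeta_f^j\ne\pm1$ for $f>2$. Equation (3) at the index $jp/f$ gives $\varphi(ja)+\varphi(jb)=\varphi(jc)+\varphi(jd)$. Multiply by $\chi_f(j)$ and sum over the units mod $f$. Substituting $j\to ja^{-1}$ gives $\sum_j\chi_f(j)\varphi(ja)=\bar\chi(a)\Phi$ with $\Phi=\sum_j\chi_f(j)\varphi(j)$, so
$$\big(\bar\chi(a)+\bar\chi(b)-\bar\chi(c)-\bar\chi(d)\big)\Phi=0 .$$
It remains to show $\Phi\ne0$.

**Step 3: $\Phi\neq0$.** Let $S_\chi=\sum_j\chi_f(j)\log|1-\zeta_f^j|$. As $\chi_f$ is even, primitive and nontrivial, $L(1,\bar\chi_f)=-\frac{\tau(\bar\chi_f)}fS_\chi$ and $L(1,\bar\chi_f)\neq0$ (Washington, *Cyclotomic Fields*, Ch. 4). So $S_\chi\neq0$.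

If $f$ is odd, $1+\zeta_f^j=(1-\zeta_f^{2j})/(1-\zeta_f^j)$ gives $\Phi=(\bar\chi_f(2)-2)S_\chi\ne0$.

If $f$ is even, then $4\mid f$, because for odd $k$ the groups $(\mathbb Z/2k)^\times$ and $(\mathbb Z/k)^\times$ agree and no primitive character mod $2k$ exists. Put $v=1+f/2$. Then $v^2=1+f+f\cdot\frac f4\equiv1$ mod $f$. For odd $j$, $jv\equiv j+f/2$, so $-\zeta_f^j=\zeta_f^{jv}$ and $\Phi=(\bar\chi_f(v)-1)S_\chi$. The kernel of $(\mathbb Z/f)^\times\to(\mathbb Z/\frac f2)^\times$ is $\{1,v\}$; as $\chi_f$ is primitive it is nontrivial there, so $\chi_f(v)=-1$ and $\Phi=-2S_\chi\ne0$. $\square$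

By (2), therefore, $\{c,d\}=\{r,r'\}$ up to signs, for any choice of $\theta$.

## 6. What an invariant tangent plane would give, and the cone on the trefoil

Here is the natural first approach. Suppose that near $x$ the action and $S$ are smooth. In the exponential chart of an invariant metric the action is linear, $T=T_xS$ is an invariant plane, and $S$ is near $0$ the graph of an equivariant map $f:T\to T^\perp$. The equivariant homeomorphism $(v,u)\mapsto(v,u-f(v))$ straightens $S$ to $T$. The generator acts on $T$ and on $T^\perp$ by rotations, so we may take $T$ to be a coordinate line of $\mathbb C^2$. Hence $J'=(S\cap\partial O_s)/G$ is the core of a solid torus of $L'_s$, and $\theta[J']\in\{\pm r^{-1},\pm r'^{-1}\}$ by Lemma 3.3. The oriented surface $(S\smallsetminus\operatorname{int}O_s)/G$ shows $[J]=\pm[J']$ in $H_1(X)$. As $\{c,d\}=\{r,r'\}$ up to signs, $\theta[J]\in\{\pm c^{-1},\pm d^{-1}\}$, and $J$ is simple.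

Now let $S$ be only locally flat. Everything survives except the sentence that produces $T$. The chart $(U,U\cap S)\cong(\mathbb R^4,\mathbb R^2)$ need not commute with $G$, there is no tangent plane, and $S\cap\partial O_s$ need not even be a circle. Nothing identifies a curve near the end of $S/G$ with a core of $L'_s$.

Some hypothesis at $x$ is indispensable. The cone on the trefoil with its $(5,4)$-period is an invariant disc for the linear action, locally flat off $0$, and its class $2$ is not simple. So the proof must use local flatness at $x$ in a form that needs no equivariant chart.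

## 7. Homological unknottedness at the fixed point

Let $\Delta,\rho$ be as in Section 3, and $S$ as in Lemma 3.4. Then $x\in S$. Since $H^1(\Delta\smallsetminus x)=H^2(\Delta\smallsetminus x)=0$,
$$H^1(\Delta\smallsetminus S;\mathbb Z)\cong H^2(\Delta\smallsetminus x,\Delta\smallsetminus S)\cong H^0(S\smallsetminus x)=\mathbb Z,$$
the second isomorphism being Thom's, and a generator takes the values $\pm1$ on meridians. Let $E\to\Delta\smallsetminus S$ be the corresponding infinite cyclic cover, and for a neighborhood $O$ of $x$ let $E_O\subset E$ be the preimage of $O\smallsetminus S$.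

**Definition (homologically unknotted).** $S$ is *homologically unknotted at $x$* if

> (U) every neighborhood $O$ of $x$ contains a neighborhood $O'$ of $x$ such that $H_j(E_{O'};\mathbb C)\to H_j(E_O;\mathbb C)$ is zero for $j=1,2$.

**Example 7.1.** *If $S$ is locally flat at $x$, then (U) holds.* Choose an open $U\subset O$ with $(U,U\cap S)\cong(\mathbb R^4,\mathbb R^2)$ and put $O'=U$. Then $U\smallsetminus S\simeq S^1$, with $\pi_1$ generated by a meridian, so $E_U$ is its universal cover and is contractible. The chart need not be invariant.

**Example 7.2.** Let $S$ be the cone on $K$. For radial balls $O$, $E_O$ is homotopy equivalent to the infinite cyclic cover of $S^3\smallsetminus K$, and inclusions of such balls induce isomorphisms. For the trefoil $H_1(E_O;\mathbb C)\cong\mathbb C[t^{\pm1}]/(t^2-t+1)\ne0$, so (U) fails.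

**Theorem 2.** For a freely $(p,q)$-periodic knot $K$ the following are equivalent: (a) $\pi(K)$ is simple; (b) $K$ is a smooth equivariant boundary; (c) $K$ is a topological equivariant boundary; (d) there are a compact topological 4-manifold $\Delta$ with $\partial\Delta=S^3$ and $H_*(\Delta;\mathbb Z)=H_*(pt)$, an order $p$ homeomorphism $\rho$ of $\Delta$ extending the symmetry and generating a locally linear action, and a $\rho$-invariant, properly embedded, connected orientable surface $S\subset\Delta$ with $\partial S=K$, locally flat except possibly at the fixed point $x$, such that either $x\notin S$, or $x\in S$ and (U) holds.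

Theorem 1 is (a)$\Leftrightarrow$(c). The implication (a)$\Rightarrow$(b) is Boyle–Musyt, and (b)$\Rightarrow$(c) was explained in Section 2. For (c)$\Rightarrow$(d) discard the components of $S$ that do not contain $K$; the component containing $K$ is invariant because $\rho(K)=K$, and Example 7.1 gives (U) if it contains $x$. **It remains to prove (d)$\Rightarrow$(a).** By Lemma 3.4 we may assume $x\in S$ and (U).

The idea: the link $L_s'$ contains no visible core related to $S$, so we manufacture a lens space that does. The quotient of $S\smallsetminus x$ ends in an annulus, so a tube around the end is (solid torus $B$)$\,\times[0,\infty)$. Glue to $B$ a second solid torus, with slope dictated by the infinite cyclic cover. This gives a lens space $L''$ of which the core of $B$ is a core *by construction*, with a cobordism $W$ from $L''$ to $L_s'$. Lemmas 4.1 and 5.1 then compare $L''$ with $L'_s$ and hence with $L$, **provided the signatures $\operatorname{sign}_\omega(W)$ do not depend on $\omega$.** Condition (U) gives this: it makes the intersection form over $\Lambda=\mathbb C[t^{\pm1}]$ unimodular modulo torsion.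 Then its determinant is $\kappa t^n$, with no zero on the unit circle, and the signature cannot jump.

## 8. The quotient surface and an infinite cyclic cover of its complement

**Step 1: the surface $A$ and its tube.** Let $A=(S\smallsetminus x)/G\subset X$. It is a connected oriented locally flat surface, closed as a subset, with $\partial A=J$ and one end. Its $\pi_1$ contains the finitely generated group $\pi_1(S\smallsetminus x)$ with finite index, so it is finitely generated, and the end of $A$ is an annulus:
$$A=A_c\cup_{J_0}A_0,\quad A_c\text{ compact},\quad\partial A_c=J\sqcup J_0,\quad A_0\cong J_0\times[0,\infty).$$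
With suitable orientation $[J_0]=[J]$ in $H_1(X)$.

By Freedman–Quinn (*Topology of 4-manifolds*, §9.3) $A$ has a normal vector bundle, restricting to one of $J$ in $L$. It is oriented over a noncompact connected surface, hence trivial. Shrink the fibers so that their diameters, in a fixed metric on $X$, tend to $0$ towards the end of $A$. Then $\nu=A\times D^2\subset A\times2D^2$ are closed in $X$. Indeed let $y_n$, in fibers over $a_n\in A$, converge in $X$. If the $a_n$ left every compact subset of $A$, they would converge in $X$ to the same limit, which lies in $A$ since $A$ is closed, a contradiction; so a subsequence of $a_n$ stays in a compact set and the limit is in the tube.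

**Step 2: the class $\psi$, which winds $p$ times around $A$.** Let $\bar u\in H^2(X,X\smallsetminus A;\mathbb Z)\cong\mathbb Z$ be the Thom class and $e\in H^2(X;\mathbb Z)$ its image. As the normal bundle restricts to that of $J$, $e|_L$ is Poincaré dual to the generator $[J]$. So $e$ generates $H^2(X)\cong\mathbb Z/p$. Since $pe=0$ and $H^1(X)=0$, the exact sequence
$$0=H^1(X)\to H^1(X\smallsetminus A)\xrightarrow{\delta}H^2(X,X\smallsetminus A)\to H^2(X)$$
gives a unique $\psi\in H^1(X\smallsetminus A;\mathbb Z)$ with $\delta\psi=p\bar u$. For a suitably oriented meridian $\mu$ of $A$, $\psi(\mu)=p$.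

**Step 3: $\psi$ mod $p$ extends over $X$.** Extend a cocycle for $\psi$ to a cochain $\tilde c$ on $X$. Then $d\tilde c$ is a relative cocycle representing $p\bar u$. After subtracting from $\tilde c$ a cochain that vanishes on $X\smallsetminus A$, we have $d\tilde c=pu'$ with $u'$ a relative cocycle representing $\bar u$. So $\tilde c$ mod $p$ is a cocycle. Its class $\theta\in H^1(X;\mathbb Z/p)$ restricts to $\psi$ mod $p$ and has Bockstein $e$. The Bockstein $H^1(X;\mathbb Z/p)\to H^2(X;\mathbb Z)$ is an isomorphism, because $H^1(X;\mathbb Z)=0$ and $p$ kills $H^2(X;\mathbb Z)$. So $\theta$ has order $p$, and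
$$\theta:H_1(X)\to\mathbb Z/p\ \text{ is an isomorphism,}\qquad\theta|_{X\smallsetminus A}=\psi\bmod p.\tag{4}$$
From now on this $\theta$ identifies $G$ with $\mathbb Z/p$ and defines $c,d,r,r'$ as in Section 3.

**Step 4: the cover of $\psi$ is $E$.** By van Kampen $\pi_1(X\smallsetminus A)\to\pi_1(X)$ is onto, so $\psi$ mod $p$ is onto $\mathbb Z/p$. As $\psi(\mu)=p$, $\psi$ is onto $\mathbb Z$. Let $X_\psi\to X\smallsetminus A$ be its infinite cyclic cover. By (4), $X_\psi/p\mathbb Z$ is the part of the $\theta$-cover over $X\smallsetminus A$, that is, $\Delta\smallsetminus S$. And $X_\psi\to\Delta\smallsetminus S$ is the infinite cyclic cover of a class $\ell$ with $p\,\ell$ the pullback of $\psi$. A meridian of $S$ maps homeomorphically to a meridian of $A$, so $\ell=\pm1$ on it. So $\ell$ generates $H^1(\Delta\smallsetminus S)$, and $X_\psi=E$.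

## 9. A lens space with the right core, and a cobordism to the link

**Step 1: cut out the tube.** Let $V=X\smallsetminus(A\times\operatorname{int}D^2)$. It is connected, $V\to X\smallsetminus A$ is a homotopy equivalence (push radially), and
$$\partial V=M\cup T^2\times[0,\infty),\qquad M=(L\smallsetminus\operatorname{int}\nu(J))\cup(A_c\times S^1),\qquad T^2\times[0,\infty)=A_0\times S^1,$$
with $T^2=J_0\times S^1$. Here $M$ is a compact connected 3-manifold, oriented as part of $\partial V$, with $\partial M=T^2\times0$. Put $B=J_0\times D^2$, so $A_0\times D^2=B\times[0,\infty)$, and $R=V\cup B\times[0,\infty)\subset X$. Then $R$ is closed and $\overline{X\smallsetminus R}=A_c\times D^2$ is compact.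

**Step 2: choose the slope.** On $T^2$ we have $\psi(\mu)=p$, and for $c_0=J_0\times pt$, $\psi(c_0)\equiv\theta[J_0]=\theta[J]$ mod $p$, a unit. So $\psi:H_1(T^2)=\mathbb Z^2\to\mathbb Z$ is onto. Let $\lambda_0$ be a primitive generator of its kernel, and $M_0$ a solid torus with $\partial M_0=T^2$ and meridian $\lambda_0$. Then $\psi|_{T^2}$ extends over $M_0$ to a generator of $H^1(M_0;\mathbb Z)$, so the induced infinite cyclic cover of $M_0$ is contractible. This is used in Section 11.

**Step 3: fill in $M$.** The classes on $M_0$ and $M$ agree on the connected $T^2$ and define a map $M_0\cup_{T^2}-M\to S^1$ from a closed connected oriented 3-manifold. Since $\Omega_3^{SO}(S^1)=\Omega_3\oplus\Omega_2=0$, it bounds over $S^1$ a compact oriented 4-manifold $P$; discarding other components, $P$ is connected. Put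
$$Y_0=P\cup_MV,\qquad\partial Y_0=M_0\cup T^2\times[0,\infty),$$
$$W_\infty=Y_0\cup_{T^2\times[0,\infty)}B\times[0,\infty)=P\cup_MR,\qquad\partial W_\infty=L'':=M_0\cup_{T^2}B .$$

**Step 4: the classes.** As $M$ is connected, there is $\Psi\in H^1(Y_0;\mathbb Z)$ restricting to $\psi$ on $V$ and to a generator on $M_0$. On the connected set $T^2\times[0,\infty)$ the classes $\Psi$ mod $p$ and $\theta|_{B\times[0,\infty)}$ agree by (4), so they glue to a unique $\Theta\in H^1(W_\infty;\mathbb Z/p)$. By the same uniqueness on $R=V\cup B\times[0,\infty)$, $\Theta|_R=\theta|_R$.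

**Step 5: $L''$ is a lens space and the core of $B$ has the class of $J$.** The meridian of $B$ is $\mu$. So $H_1(L'')=\mathbb Z^2/\langle\lambda_0,\mu\rangle\cong\mathbb Z/\psi(\mu)=\mathbb Z/p$ via $\psi$; thus $L''$ is a lens space of order $p$, and $\Theta:H_1(L'')\to\mathbb Z/p$ is an isomorphism. The core $J''=J_0\times0$ of $B$ satisfies
$$\Theta[J'']=\theta[J_0]=\theta[J].\tag{5}$$
*Standard form.* In a basis $\ell',\mu$ of $H_1(\partial B)$, with $\ell'$ a longitude, $\lambda_0=\pm(p\ell'+k\mu)$ with $k$ prime to $p$. A homeomorphism of $B$ replaces $\ell'$ by $\ell'+n\mu$, so only $k$ mod $p$ matters. By Example 1.1 the standard splitting of $L(p,q'')$, seen from the torus around $\{w=0\}$, has $k\equiv-q''$, so all cases occur. Hence the $\Theta$-cover of $L''$ is $S^3$ with $1\in\mathbb Z/p$ acting by some $(\zeta^az,\zeta^bw)$, $a,b$ units, and $J''$ is the image of $\{w=0\}$. By Lemma 3.3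
$$\theta[J]=\Theta[J'']=\pm a^{-1}.\tag{6}$$

**Step 6: truncate.** As $\overline{X\smallsetminus R}$ and $M$ are compact, for small $s$ the set $(O_s\smallsetminus x)/G\cong L_s'\times(0,1]$ lies in $R$, off its frontier and off $M$. (The boundary piece $B\times0$ of $W_\infty$ lies in this frontier.) Put $W=W_\infty\smallsetminus(\operatorname{int}O_s\smallsetminus x)/G$. It is compact and connected, $\partial W=L''\sqcup L_s'$, and $W\simeq W_\infty$. On $L_s'$ the class $\Theta$ is $\theta$; so it is an isomorphism on $H_1(L_s')$, and $1$ acts on the cover $\partial O_s$ by $(\zeta^r,\zeta^{r'})$.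

*Check on the flat model.* Let $\Delta=B^4$ with the linear action and $S=\{w=0\}$. Then $X=L\times[0,\infty)$, $A=J\times[0,\infty)$, and $M$ is, up to a collar, the complementary solid torus. As $\psi$ is defined on $X\smallsetminus A\simeq M$, it kills the meridian of $M$, so $\lambda_0$ is that meridian, $M_0\cong M$, and $L''\cong L$, as it should be.

## 10. A proper function and vanishing at the end

Let $\Lambda=\mathbb C[t^{\pm1}]$, a PID, with the involution $\bar t=t^{-1}$ and complex conjugation on scalars. $H_*(\cdot\,;\Lambda)$ denotes the homology over $\mathbb C$ of the infinite cyclic cover given by $\psi$, resp. $\Psi$, and $H^*(\cdot\,;\Lambda)$ the cohomology of $\operatorname{Hom}_\Lambda$ of its chains into $\Lambda$. For $\omega^p=1$, $\mathbb C_\omega$ on $W_\infty$ comes from $\Theta$; on $Y_0$ it is $\Lambda/(t-\omega)$.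

**Step 1: a proper function with prescribed boundary values.** Let $h_0:\partial Y_0\to[0,\infty)$ be $0$ on $M_0$ and the projection on $T^2\times[0,\infty)$; it is proper. Let $f_1:Y_0\to[0,\infty)$ be proper, and let $b_1<b_2<\cdots\to\infty$ be such that $f_1\le b_n$ on the compact set $\{h_0\le n\}$. Let $\eta$ be nondecreasing and piecewise linear, with $\eta=0$ on $[0,b_1]$ and $\eta(b_{n+1})=n$. Then $f=\eta\circ f_1$ is proper. On $\partial Y_0$ we have $f\le h_0$: if $n-1<h_0\le n$ then $f\le\eta(b_n)=n-1$, and if $h_0=0$ then $f\le\eta(b_1)=0$. With $g\ge0$ a Tietze extension of $h_0$, the function $h=\max(f,g)$ is proper and extends $h_0$. Fix an integer $m_0\ge1$ with $h<m_0$ on the compact $P$.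

**Step 2: translate (U).** For integers $m\ge m_0$ put $V_m^0=\{h>m\}\subset V\smallsetminus M$ and $N_m=V^0_m\cup B\times(m,\infty)$. Since $V_m^0$ meets $T^2\times[0,\infty)$ exactly in $T^2\times(m,\infty)$, $N_m$ is open in $X$. Its complement $A_c\times D^2\cup B\times[0,m]\cup\{y\in V:h(y)\le m\}$ is compact. A compact subset of $X$ meets $V$ and $\nu$ in compact sets, so it misses $N_m$ for $m$ large. Hence the preimages of the $N_m$ in $\Delta$, with $x$ added, form a neighborhood basis of $x$. Radially $N_m\smallsetminus A\simeq V_m^0$. As $X_\psi=E$, the homology of the part of $E$ over the $m$-th neighborhood is $H_*(V_m^0;\Lambda)$, and (U) says: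

> (7) for each $m\ge m_0$ there is $m'>m$ such that $H_j(V^0_{m'};\Lambda)\to H_j(V_m^0;\Lambda)$ is zero for $j=1,2$.

**Step 3: an open manifold, for duality.** Let $Y=Y_0\cup_{\partial Y_0}\partial Y_0\times[0,1)$, and extend $h$ by $h(y,s)=h(y)$ and $\Psi$ by pullback. Put
$$C_m=\partial Y_0\times(1-\tfrac1m,1),\qquad V_m=\{h>m\}\subset Y,\qquad U_m=C_m\cup V_m .$$
These are open, and the sets $Y\smallsetminus U_m$ are compact and cofinal among compact subsets of $Y$. Moreover $V_m\simeq V_m^0$, so (7) holds for the $V_m$; $C_m\simeq\partial Y_0\simeq M_0$; and $C_m\cap V_m=T^2\times(m,\infty)\times(1-\frac1m,1)\simeq T^2$.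

Intersection forms are natural under inclusions of open sets, and $\operatorname{int}Y_0\simeq Y_0\simeq Y$ is open both in $Y$ and in $W_\infty$. So the form on $H_2(Y_0;\mathbb C_\omega)=H_2(Y;\mathbb C_\omega)$ may be computed in $Y$, and it is the pullback of the form of $W_\infty$. Likewise for $\operatorname{int}W\subset W_\infty$.

## 11. The signatures of $W$ do not depend on $\omega$

**Proposition 11.1.** $\operatorname{sign}_\omega(W)=\operatorname{sign}_1(W)$ for all $\omega$ with $\omega^p=1$.

*Proof.* **Step (i): move the problem to $Y_0$.** We claim that for $\omega^p=1$ inclusions give $H_2(Y_0;\mathbb C_\omega)\cong H_2(W_\infty;\mathbb C_\omega)\cong H_2(W;\mathbb C_\omega)$, and that the form is nonsingular. The second isomorphism is $W\simeq W_\infty$. For the first use Mayer–Vietoris for $W_\infty=Y_0\cup B\times[0,\infty)$. If $\omega\ne1$, then $\omega^{\theta[J_0]}\ne1$ because $\theta[J_0]$ is a unit, so $H_*(B;\mathbb C_\omega)=0=H_*(T^2;\mathbb C_\omega)$. If $\omega=1$, consider over $\mathbb C$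
$$H_2(T^2)\to H_2(Y_0)\oplus H_2(B)\to H_2(W_\infty)\to H_1(T^2)\to H_1(Y_0)\oplus H_1(B).$$
Here $H_2(B)=0$ and $[T^2]=[\partial M_0]=0$ in $H_2(Y_0)$, so the first map is zero. The last map is injective: in $H_1(B)$, $\mu\mapsto0$ and $c_0\mapsto$ a generator, while $\mu\ne0$ in $H_1(Y_0)$ as $\Psi(\mu)=p\neq0$.

For nonsingularity: if $\omega\ne1$, $H_*(\partial W;\mathbb C_\omega)=0$, because the covers of $L''$ and $L_s'$ are $S^3$ and $\mathbb Z/p$ acts trivially on $H_*(S^3;\mathbb C)$. If $\omega=1$, $H_1(\partial W;\mathbb C)=H_2(\partial W;\mathbb C)=0$. In both cases $H_2(W;\mathbb C_\omega)\cong H_2(W,\partial W;\mathbb C_\omega)$, and Poincaré duality gives the claim.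

**Step (ii): finite generation.** We show that $H_j:=H_j(Y;\Lambda)=H_j(Y_0;\Lambda)$ is finitely generated for $j=1,2$, although $Y_0$ is not compact.

First: if $C$ is a compact subset of a manifold $Z$ with a map to $S^1$, the image of $H_*(C;\Lambda)\to H_*(Z;\Lambda)$ is finitely generated. Indeed $Z$ is a closed subset of some $\mathbb R^N$ with a retraction of an open neighborhood $\mathcal O$ onto $Z$. There is a finite polyhedron $\Pi$ with $C\subset\Pi\subset\mathcal O$, and $C\to Z$ factors through $\Pi$. As $\Lambda$ is noetherian and $H_*(\Pi;\Lambda)$ is finitely generated, so is the image.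

By (7) choose $a'\ge m_0$ such that $H_j(\{h>a'\};\Lambda)\to H_j(Y_0;\Lambda)$ is zero for $j=1,2$, and let $a'<\alpha<\beta<b'$. The Mayer–Vietoris sequence of $(\{h<b'\},\{h>a'\})$ contains
$$H_j(\{h<b'\})\oplus H_j(\{h>a'\})\to H_j(Y_0)\xrightarrow{\partial'}H_{j-1}(\{a'<h<b'\}).$$
The kernel of $\partial'$ is the image of $H_j(\{h<b'\};\Lambda)$, since the other summand maps to zero. It is finitely generated, because $\{h<b'\}$ has compact closure in $Y_0$. By naturality with the cover $(\{h<\beta\},\{h>\alpha\})$, the image of $\partial'$ lies in the image of $H_{j-1}(\{\alpha<h<\beta\};\Lambda)$. This is finitely generated, because the closure of $\{\alpha<h<\beta\}$ is a compact subset of $\{a'<h<b'\}$. So $H_j$ is finitely generated.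

**Step (iii): duality is onto.** We show that
$$D:\overline{H_2}\cong H_c^2(Y;\Lambda)\to H^2(Y;\Lambda)$$
is surjective. The first map is Poincaré duality for the open oriented manifold $Y$, and the bar denotes the conjugate module. As $H_c^2(Y;\Lambda)=\operatorname{colim}_mH^2(Y,U_m;\Lambda)$ and direct limits are exact, it suffices that $\operatorname{colim}_mH^2(U_m;\Lambda)=0$. With $\Lambda$ coefficients consider
$$H^1(C_m)\oplus H^1(V_m)\to H^1(C_m\cap V_m)\to H^2(U_m)\to H^2(C_m)\oplus H^2(V_m).$$
Since $C_m\simeq M_0\simeq S^1$, $H^2(C_m)=0$. The infinite cyclic cover of $M_0$ is contractible. That of $T^2$ is connected with $H_1(T^2;\Lambda)\cong\mathbb C$, a torsion module, so $\operatorname{Hom}(H_1(T^2;\Lambda),\Lambda)=0$. Universal coefficients give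
$$H^1(C_m)=\operatorname{Ext}(H_0(M_0;\Lambda),\Lambda),\qquad H^1(C_m\cap V_m)=\operatorname{Ext}(H_0(T^2;\Lambda),\Lambda).$$
As $H_0(T^2;\Lambda)\to H_0(M_0;\Lambda)$ is an isomorphism (both are $\Lambda/(t-1)$), $H^1(C_m)\to H^1(C_m\cap V_m)$ is an isomorphism. Hence $H^2(U_m)\to H^2(V_m)$ is injective, naturally in $m$.

Take $m<m'<m''$ with (7) for $m\leftarrow m'$ and $m'\leftarrow m''$, and use the natural sequence
$$0\to\operatorname{Ext}(H_1(V_m;\Lambda),\Lambda)\to H^2(V_m;\Lambda)\to\operatorname{Hom}(H_2(V_m;\Lambda),\Lambda)\to0 .$$
After restriction to $V_{m'}$ a class has zero image in $\operatorname{Hom}$, by (7) for $j=2$, so it comes from $\operatorname{Ext}(H_1(V_{m'};\Lambda),\Lambda)$. After restriction to $V_{m''}$ it vanishes, by (7) for $j=1$. So every class of $H^2(U_m)$ dies in $H^2(V_{m''})$, hence in $H^2(U_{m''})$ by injectivity, and the colimit is zero.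

**Step (iv): a hermitian matrix with unit determinant.** Let $T_j\subset H_j$ be the torsion submodule and $F=H_2/T_2$, free of finite rank. The composite of $D$ with $H^2(Y;\Lambda)\to\operatorname{Hom}(H_2,\Lambda)=\operatorname{Hom}(F,\Lambda)$ is the adjoint of the $\Lambda$-valued intersection form. It is onto, by Step (iii) and
$$0\to\operatorname{Ext}(H_1,\Lambda)\to H^2(Y;\Lambda)\to\operatorname{Hom}(H_2,\Lambda)\to0.\tag{8}$$
It kills $T_2$, as its target is torsion free. So $\overline F\to\operatorname{Hom}(F,\Lambda)$ is a surjection of free modules of equal finite rank, hence an isomorphism. A matrix $H(t)$ of the form on $F$ is hermitian and its determinant is a unit of $\Lambda$, that is, $\kappa t^n$ with $\kappa\ne0$. For $|\omega|=1$ evaluation at $\omega$ respects the involutions, because $\omega^{-1}=\bar\omega$. So $H(\omega)$ is a hermitian matrix, nonsingular and continuous in $\omega$, and **$\operatorname{sign}H(\omega)$ is constant on the unit circle.**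

**Step (v): compare the torsion of $H_1$ and $H_2$.** If $D(y)\in\operatorname{Ext}(H_1,\Lambda)$, then $y$ goes to $0$ in $\operatorname{Hom}(F,\Lambda)$, so $y\in T_2$ by Step (iv). Conversely $D(T_2)\subset\operatorname{Ext}(H_1,\Lambda)$, since $\operatorname{Hom}(H_2,\Lambda)$ is torsion free. As $D$ is onto, it restricts to a surjection
$$\overline{T_2}\to\operatorname{Ext}(H_1,\Lambda)\cong T_1 .$$
Put $\tau_j=\dim_{\mathbb C}T_j/(t-\omega)T_j$. For $|\omega|=1$, $\overline{t-\omega}=t^{-1}-\bar\omega=-\bar\omega t^{-1}(t-\omega)$, so the ideal $(t-\omega)$ is invariant under the involution, and $\overline{T_2}/(t-\omega)$ has dimension $\tau_2$. Hence $\tau_2\ge\tau_1$.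

**Step (vi): from $H(\omega)$ to $\operatorname{sign}_\omega(W)$.** Let $\omega^p=1$. In
$$0\to H_2\otimes\mathbb C_\omega\to H_2(Y;\mathbb C_\omega)\to\operatorname{Tor}(H_1,\mathbb C_\omega)\to0$$
the last term is $\ker(t-\omega\,|\,T_1)$, of dimension $\tau_1$, because $T_1$ is finite-dimensional over $\mathbb C$. So $\dim H_2(Y;\mathbb C_\omega)=\operatorname{rk}F+\tau_2+\tau_1$. Choose a splitting $H_2=F\oplus T_2$. Poincaré duality is given by cap products with fundamental classes and is natural for the map of rings with involution $\Lambda\to\Lambda/(t-\omega)=\mathbb C$. So the intersection number in $\mathbb C_\omega$ of the images of two elements of $H_2$ is the value at $t=\omega$ of the $\Lambda$-valued one. Hence on $H_2\otimes\mathbb C_\omega=F_\omega\oplus I$, with $I=T_2\otimes\mathbb C_\omega$ of dimension $\tau_2$, the form is $H(\omega)\oplus0$.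

As $F_\omega$ is nonsingular, $H_2(Y;\mathbb C_\omega)=F_\omega\perp F_\omega^\perp$, and by Step (i) $F_\omega^\perp$ is nonsingular. It has dimension $\tau_1+\tau_2$ and contains the isotropic subspace $I$ of dimension $\tau_2\ge\tau_1$, that is, of at least half the dimension. So its signature is $0$. With the identifications of Step (i) and Section 10,
$$\operatorname{sign}_\omega(W)=\operatorname{sign}H(\omega)=\operatorname{sign}H(1)=\operatorname{sign}_1(W).\qquad\square$$

## 12. Reading off the class of $\pi(K)$

By Proposition 11.1, Lemma 4.1 applies to $W$ with $\Theta$ and $\partial W=L''\sqcup L_s'$, where $1\in\mathbb Z/p$ acts on the covers by $(\zeta^a,\zeta^b)$ and $(\zeta^r,\zeta^{r'})$: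
$$\Big|\cot\tfrac{\pi ja}p\cot\tfrac{\pi jb}p\Big|=\Big|\cot\tfrac{\pi jr}p\cot\tfrac{\pi jr'}p\Big|=\Big|\cot\tfrac{\pi jc}p\cot\tfrac{\pi jd}p\Big|\qquad(1\le j\le p-1),$$
the second equality being (2). By Lemma 5.1, $a\equiv\pm c$ or $a\equiv\pm d$. By (6), $\theta[J]=\pm a^{-1}$ equals $\pm c^{-1}$ or $\pm d^{-1}$. By Lemma 3.3 these are the values of $\theta$ on the cores of $L=L(p,q)$ with their two orientations. As $\theta:H_1(L)\to\mathbb Z/p$ is an isomorphism, $[\pi(K)]=[J]$ is $\pm$ the class of a core, so it is simple. This proves (d)$\Rightarrow$(a), hence Theorem 2 and Theorem 1. $\blacksquare$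

## 13. Cones, and knots with Alexander polynomial one

**Corollary 13.1.** If a freely $(p,q)$-periodic knot $K$ has Alexander polynomial $1$, then $\pi(K)$ is simple; hence $K$ is a smooth equivariant boundary.

*Proof.* Let $\rho$ be the linear action on $B^4$ and $S$ the cone on $K$, an invariant disc that is locally flat off $0$. For radial balls $O$, $E_O$ is homotopy equivalent to the infinite cyclic cover of $S^3\smallsetminus K$ (Example 7.2). Its $H_1(\,\cdot\,;\mathbb C)$ is the complex Alexander module, which is zero by hypothesis. Its $H_2(\,\cdot\,;\mathbb C)$ vanishes for every knot: the exterior is homotopy equivalent to a finite 2-complex of Euler characteristic $0$, so $H_2$ over $\Lambda$ is a submodule of a free module, hence free, of rank $\operatorname{rk}H_1-\operatorname{rk}H_0=0$, as $H_0$ and $H_1$ are torsion. So (U) holds, and Theorem 2 gives (a) and (b). $\square$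

**A condition at $x$ is needed.** Every generator of $H_1(L(p,q))$ is represented by a simple closed curve, whose preimage is a freely periodic knot, and the cone on it is an invariant disc for the linear action, locally flat away from $0$. So whenever non-simple generators exist (for example $\pm2\in\mathbb Z/5$ for $L(5,1)$, or the trefoil's class $2$ for $L(5,4)$), the conclusion fails if nothing is required at $x$. By Theorem 2, condition (U) alone suffices, in any integral homology ball bounded by $S^3$ and for surfaces of any genus.
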